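# Atom-preserving embeddings of finite lower bounded lattices into finite biatomic lattices

## 1. A fifteen-element lattice with missing atoms

Take four letters $a,b,c,p$, and let $L_3$ be the set of all subsets of $\{a,b,c,p\}$ except $\{a,b,c\}$. If $X,Y\in L_3$ and $X\cap Y=\{a,b,c\}$, then $X$ and $Y$ both contain $a,b,c$. As members of $L_3$ they are then both the full set, and $X\cap Y$ is full, a contradiction. So $L_3$ is closed under intersection and contains the full set. It is a lattice with $X\wedge Y=X\cap Y$, and $X\vee Y=X\cup Y$ except when $X\cup Y=\{a,b,c\}$, in which case $X\vee Y=\{a,b,c,p\}$. We write $a$ for the atom $\{a\}$, and so on.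

Look at the inequality $p\le (a\vee b)\vee c$. The left-hand side is an atom, and the right-hand side is a join of two elements. Can we replace the two elements by atoms below them? The only atoms below $a\vee b=\{a,b\}$ are $a$ and $b$, and $p\not\le a\vee c$, $p\not\le b\vee c$. So we cannot. Something is missing: an atom $y_{ab}\le a\vee b$ with $p\le y_{ab}\vee c$. By symmetry, atoms $y_{ac}$ and $y_{bc}$ are missing as well.

Let us put them in by hand. Consider the seven points $a,b,c,y_{ab},y_{ac},y_{bc},p$ and six rules:
$$\{a,b\}\to y_{ab},\quad \{a,c\}\to y_{ac},\quad \{b,c\}\to y_{bc},\quad \{y_{ab},c\}\to p,\quad \{y_{ac},b\}\to p,\quad \{y_{bc},a\}\to p .$$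
Call a set of points *closed* if, whenever it contains the two premises of a rule, it contains the conclusion. Intersections of closed sets are closed, so the closed sets form a lattice $K_0$ under inclusion. Here $A\vee B$ is the least closed set containing $A\cup B$. Every rule has two distinct premises, so singletons are closed, and they are the atoms of $K_0$.

*The new lattice has no missing atoms.* Let $A,B$ be nonempty closed sets and $q\in A\vee B$. I claim there are $x\in A$, $y\in B$ with $\{q\}\le\{x\}\vee\{y\}$. If $q\in A$, take $x=q$ and any $y\in B$; similarly if $q\in B$. So let $q\notin A\cup B$; I show that then some rule $\{x,y\}\to q$ has $x\in A$ and $y\in B$. The letters $a,b,c$ are never conclusions, so $q$ is not one of them.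

If $q=y_{ab}$, it was produced from $a,b\in A\cup B$. These are not both in $A$ and not both in $B$, since $q\notin A\cup B$. So one is in $A$ and the other in $B$, as wanted. The cases $y_{ac},y_{bc}$ are the same.

If $q=p$, it was produced by one of the last three rules; by symmetry say from $y_{ab},c\in A\vee B$. Then $c\in A\cup B$, say $c\in B$. If $y_{ab}\in B$, then $p\in B$, which is excluded. If $y_{ab}\in A$, the rule $\{y_{ab},c\}\to p$ is as wanted. If $y_{ab}$ is in neither, then one of $a,b$ is in $A$ and the other in $B$, say $a\in A$ and $b\in B$. Now $b,c\in B$ gives $y_{bc}\in B$, and the rule $\{a,y_{bc}\}\to p$ is as wanted.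

*The old lattice sits inside the new one, atoms going to atoms.* Put $f(X)=X\cup\{y_{ij}: i,j\in X\}$, where $i,j$ run over pairs of distinct letters among $a,b,c$. This set is closed: if $y_{ab},c\in f(X)$, then $a,b,c\in X$, so $X$ is full and $p\in X$; the other rules are similar or clear. Clearly $f(X\cap Y)=f(X)\cap f(Y)$, and $X=f(X)\cap\{a,b,c,p\}$, so $f$ is injective. The closed set $f(X)\vee f(Y)$ contains $X\cup Y$, hence every $y_{ij}$ with $i,j\in X\cup Y$, and it contains $p$ if $a,b,c\in X\cup Y$. So it contains $f(X\vee Y)$, and the other inclusion holds because $f$ is order-preserving. Finally $f$ sends the empty set to itself and each of the four atoms to a singleton.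

We were lucky: three new points sufficed, and they created no new gaps. Does such a repair exist for every finite lattice in some natural class, and can it be made to keep the class?

## 2. Biatomic lattices, the relation $D$, and the theorems

The lattices $L$ and $K$ below are finite. An *atom* is a minimal nonzero element, and a finite lattice is *atomistic* if every element is a join of atoms. An element $q\ne0$ is *join-irreducible* if $q=u\vee v$ implies $q=u$ or $q=v$. In a finite lattice such a $q$ has a unique lower cover $q_*$, and every element $<q$ is $\le q_*$. We write $J(L)$ for the set of join-irreducible elements. Every element of a finite lattice is the join of the join-irreducible elements below it, and $0$ is the join of the empty set. For $U\in L$ write $\downarrow U=\{x\in L:x\le U\}$.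

**Definition (biatomic).** A lattice $K$ is *biatomic* if it is atomic (every nonzero element lies above an atom) and, whenever $p,a,b\in K$ with $p$ an atom, $a,b$ nonzero and $p\le a\vee b$, there are atoms $x\le a$, $y\le b$ with $p\le x\vee y$.

Finite lattices are always atomic, so only the second condition matters here. We saw that $L_3$ is not biatomic and that $K_0$ is. A finite distributive lattice is biatomic: $p\le a\vee b$ gives $p=(p\wedge a)\vee(p\wedge b)$, so $p\le a$ or $p\le b$. If, say, $p\le a$, take $x=p$ and any atom $y\le b$.

**Definition (lower bounded).** A lattice homomorphism $h\colon F\to L$ is *lower bounded* if for every $a\in L$ the set $\{x\in F:h(x)\ge a\}$ is empty or has a least element. A lattice $L$ is *lower bounded* if there is a surjective lower bounded homomorphism onto $L$ from some finitely generated free lattice.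

For instance, every homomorphism from a finite lattice is lower bounded, since the set in question is closed under meets. The constant map from the chain $\mathbb Z$ to a one-element lattice is not, since $\mathbb Z$ has no least element. Free lattices are in general infinite, so the definition does impose a condition. In the finite case we use it only through the following equivalent form.

**Definition (the relation $D$).** For distinct $p,q\in J(L)$ write $p\,D\,q$ if there is $x\in L$ with
$$p\le q\vee x\quad\text{but}\quad p\not\le q_*\vee x .$$

**Fact (recalled).** A finite lattice $L$ is lower bounded if and only if there is no cycle $p_0\,D\,p_1\,D\cdots D\,p_n\,D\,p_0$ with $n\ge1$.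

Read $p\,D\,q$ as "$q$ can be used, essentially, to produce $p$". Three small examples follow.

* In the lattice $M_3$ with three atoms $x,y,z$, any two of which join to $1$, we have $x\le y\vee z$ and $x\not\le z=y_*\vee z$, so $x\,D\,y$. By symmetry $y\,D\,x$. So $M_3$ is not lower bounded.
* Let $N_5=\{0,a,b,c,1\}$ with $0<a<c<1$, $0<b<1$, and $b$ incomparable to $a$ and $c$. Then $J(N_5)=\{a,b,c\}$ and $c_*=a$. Since $c\le a\vee b$, $c\not\le b$, $c\not\le a$, we have $c\,D\,a$ (with $x=b$) and $c\,D\,b$ (with $x=a$). There are no others. For $a\,D\,c$ we would need $a\not\le a\vee x$. For $a\,D\,b$ we would need $a\not\le x$, so $x\in\{0,b\}$, and then $b\vee x=b\not\ge a$. For $b\,D\,a$ or $b\,D\,c$ we would need $b\not\le x$, so $x\le c$, and then the join is $\le c$, which is not above $b$. So $N_5$ is lower bounded.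
* In $K_0$ the join-irreducibles are the singletons, because every closed set is the join of its singletons. Suppose $\{s\}\,D\,\{t\}$. Since $\{t\}_*=\varnothing$, there is a closed $A$ with $s\in\{t\}\vee A$ and $s\notin A$. Also $s\ne t$, so $A\ne\varnothing$. By Section 1 there is a rule $\{t,y\}\to s$ with $y\in A$. So $D$ leads only from $p$ to the $y_{ij}$ and the letters $a,b,c$, and from $y_{ij}$ to letters. There is no cycle, and $K_0$ is lower bounded.

**Definition (atom-preserving).** An embedding $f\colon L\hookrightarrow K$ of lattices with zero is *atom-preserving* if it is a lattice embedding with $f(0_L)=0_K$ such that $f(p)$ is an atom of $K$ for every atom $p$ of $L$.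

The map of $\{0<p\}$ into $\{0<s<t\}$ with $p\mapsto t$ preserves zero but not atoms. It is known that every finite lower bounded lattice has a zero-preserving lattice embedding into some finite, atomistic, biatomic, lower bounded lattice. The problem of this lecture, whose source is Friedrich Wehrung and Kira Adaricheva, "Embedding finite lattices into finite biatomic lattices", arXiv:math/0501364 (2005), asks whether atoms can be kept: does every finite lower bounded lattice have an atom-preserving embedding into some finite, biatomic, lower bounded lattice? The answer is yes.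

**Theorem A.** Let $L$ be a finite lower bounded lattice. There are a finite, atomistic, biatomic, lower bounded lattice $K$ and a lattice embedding $f\colon L\hookrightarrow K$ with $f(0)=0$, $f(1)=1$, and $f(p)$ an atom of $K$ for every atom $p$ of $L$.

**Theorem B.** For a finite lattice $L$ the following are equivalent:

* (i) $L$ is lower bounded;
* (ii) $L$ has an atom-preserving embedding into a finite biatomic lower bounded lattice;
* (iii) the same as (ii), with $K$ moreover atomistic and $f(1)=1$.

A third theorem, on how long $D$-chains in $K$ must be, is stated in Section 11, when the necessary weight function is at hand.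

## 3. Two repairs that fail: planar points and unpriced points

**Planar points.** The rules in Section 1 come from a picture: a triangle $a,b,c$ with $p$ inside, and $y_{ab}$ the point where the line through $c$ and $p$ meets the side $ab$. Why not use real points? For a finite set $P$ of points of the plane, let the closed sets be the $X\subseteq P$ with $\mathrm{conv}(X)\cap P=X$. The atoms are the singletons, and $\{q\}\vee\{r\}$ consists of the points of $P$ on the segment from $q$ to $r$.

This never works. Suppose that $P$ contains a point $p$ and the vertices of a nondegenerate triangle with $p$ in its interior. Then the lattice is not biatomic. To see this, choose such a triangle $q_1q_2q_3$ with vertices in $P$ of least area, and write $p=\alpha q_1+\beta q_2+\gamma q_3$ with $\alpha,\beta,\gamma>0$ and $\alpha+\beta+\gamma=1$. If the lattice were biatomic, then $\{p\}\le(\{q_1\}\vee\{q_2\})\vee\{q_3\}$ would give a point of $P$ on the segment $q_1q_2$ that is joined to $q_3$ by a segment through $p$. That point can only be $y_3=\frac{\alpha q_1+\beta q_2}{\alpha+\beta}$. Likewise $y_1=\frac{\beta q_2+\gamma q_3}{\beta+\gamma}$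 and $y_2=\frac{\alpha q_1+\gamma q_3}{\alpha+\gamma}$ belong to $P$. Now
$$p=\tfrac{\alpha+\beta}2\,y_3+\tfrac{\beta+\gamma}2\,y_1+\tfrac{\alpha+\gamma}2\,y_2,$$
a convex combination with positive coefficients. The points $y_1,y_2,y_3$ are not collinear, because up to positive row factors the determinant of their barycentric coordinates is
$$\begin{vmatrix}\alpha&\beta&0\\0&\beta&\gamma\\ \alpha&0&\gamma\end{vmatrix}=2\alpha\beta\gamma\neq0 .$$
So $y_1y_2y_3$ is a strictly smaller triangle with vertices in $P$ and $p$ in its interior, a contradiction.

What goes wrong is that the three new points generate $p$ again, and this asks for three newer points, without end. In $K_0$ the set $\{y_{ab},y_{ac},y_{bc}\}$ is closed: the new points do *not* generate $p$.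

**Unpriced points.** A second attempt adds, once and for all, one point for every nonzero element of $L$. Take $\Omega_0=L\setminus\{0\}$, put $[X,X]=\{X\}$, and for $X\ne Y$ put $[X,Y]=\{Z\ne0:Z\le X\vee Y\}$. Call $A\subseteq\Omega_0$ closed if $[X,Y]\subseteq A$ for all $X,Y\in A$. The closed sets are $\varnothing$, the singletons, and the sets $(0,S]=\{Z:0<Z\le S\}$. Indeed, if $A$ is closed with at least two elements and join $S$, then $A$ is closed under binary joins, so $S\in A$, and with any $X\in A$ other than $S$ we get $[X,S]=(0,S]\subseteq A$.

Almost everything is right. The map $f(U)=(0,U]$ preserves zero, meets and atoms, and is injective. It preserves joins, since for incomparable $U,V$ the set $f(U)\vee f(V)$ contains $[U,V]=(0,U\vee V]$, and comparable $U,V$ are trivial. The lattice is also biatomic. Let $P\in A\vee B$ with $A,B$ nonempty closed. If $P\in A\cup B$ there is nothing to do. Otherwise let $S,T$ be the joins of $A,B$, so that $S\in A$, $T\in B$ and $P\le S\vee T$. If $S\neq T$, then $P\in[S,T]$. If $S=T$, then either $A=B$ is a singleton or one of $A,B$ is $(0,S]$ and contains the other. In both cases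 $A\vee B=A\cup B\ni P$, a contradiction.

The one thing that breaks is lower boundedness. Let $X\ne Y$ be nonzero and different from $1$. Then $X\in[Y,1]$ and $X\notin\{1\}$, so $\{X\}\,D\,\{Y\}$, with the closed set $\{1\}$ in the role of $x$. By symmetry $\{Y\}\,D\,\{X\}$, and there is a cycle. A large point such as $1$ makes everything below it available for free.

The cure is to charge. Give each point a positive price, and let $x$ and $y$ generate $z$ only if the price of $z$ is at least the *sum* of the prices of $x$ and $y$. Then $D$ can only go from a point to a strictly cheaper one, and cycles are impossible. In $K_0$ this is what happens if the letters $a,b,c$ cost $1$, the $y_{ij}$ cost $2$, and $p$ costs $3$: two of the $y_{ij}$ together cost $4$, too much for $p$. The problem is now to find prices low enough on the generating side for joins to be preserved. This is where the lower boundedness of $L$ enters.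

## 4. Refining an inequality along $D$

**Lemma 1.** Let $L$ be a finite lattice, $q\in J(L)$, $U,V\in L$, $q\le U\vee V$, $q\not\le U$, $q\not\le V$. Then there is $C\subseteq J(L)$ such that every $c\in C$ satisfies $c\le U$ or $c\le V$, $q\le\bigvee C$, and $q\,D\,c$ for all $c\in C$.

**What this is for.** It says that an inequality $q\le U\vee V$ can be realized using only join-irreducibles that $q$ sees through $D$. We push the generators down as far as possible; when they cannot be lowered any more, each of them is essential.

*Proof.* For $C\subseteq J(L)$ put $I(C)=\{j\in J(L):j\le c\text{ for some }c\in C\}$. Consider all $C\subseteq J(L)\cap(\downarrow U\cup\downarrow V)$ with $q\le\bigvee C$. There is at least one, namely $J(L)\cap(\downarrow U\cup\downarrow V)$, whose join is $U\vee V$. Choose one with $|I(C)|$ minimal. Replacing $C$ by the set of its maximal elements changes neither $I(C)$ nor $\bigvee C$, so we may assume that $C$ is an antichain.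

Let $c\in C$ and $x=\bigvee(C\setminus\{c\})$. Then $q\le c\vee x$. Suppose that $q\le c_*\vee x$. Put
$$C'=(C\setminus\{c\})\cup(J(L)\cap\downarrow c_*).$$
Since $c_*$ is the join of $J(L)\cap\downarrow c_*$, we have $\bigvee C'=x\vee c_*\ge q$. Also $C'\subseteq\downarrow U\cup\downarrow V$, because everything below $c_*$ is below $c$. Clearly $I(C')\subseteq I(C)$. Finally $c\in I(C)$ but $c\notin I(C')$: $c$ is not below another element of the antichain $C$, and it is not below an element that is $\le c_*$. So $|I(C')|<|I(C)|$, contradicting minimality. Hence $q\not\le c_*\vee x$.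

Moreover $q\ne c$, since $c\le U$ or $c\le V$ while $q$ is below neither. So $q\,D\,c$. $\square$

## 5. Weights

From here to the end of Section 9, $L$ is finite and lower bounded. We define the prices, and prove the two inequalities they must satisfy.

Since $D$ has no cycles on the finite set $J(L)$, we may define recursively a positive integer
$$w(q)=\max\Bigl(1,\ \sum_{c:\,q\,D\,c}w(c)\Bigr)\qquad(q\in J(L)).$$
This is the only point in the construction where we use that $L$ is lower bounded. For $E\subseteq J(L)$ write $w(E)=\sum_{e\in E}w(e)$, and for $X\in L$ put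
$$w(X)=\min\Bigl\{w(C):C\subseteq J(L),\ \bigvee C=X\Bigr\}.$$
There is no clash of notation: if $q\in J(L)$ and $\bigvee C=q$, then $q\in C$ by join-irreducibility, so $w(C)\ge w(q)$, with equality for $C=\{q\}$. Also $w(0)=0$ (take $C=\varnothing$), and $w(X)\ge1$ for $X\ne0$. If $C$ and $C'$ realize $w(X)$ and $w(Y)$, then $\bigvee(C\cup C')=X\vee Y$, so
$$w(X\vee Y)\le w(X)+w(Y).\tag{1}$$

*Examples.* In $N_5$: $w(a)=w(b)=1$, $w(c)=w(a)+w(b)=2$, and $w(1)=2$ via $C=\{a,b\}$. Indeed, a set with join $1$ must contain $b$ and one of $a,c$.

In $L_3$ the join-irreducibles are the singletons. We have $p\,D\,c$, because $p\le c\vee(a\vee b)$ and $p\not\le a\vee b$; likewise $p\,D\,a$ and $p\,D\,b$. The letters $a,b,c$ have no $D$-successors, since a join contains such a letter only if one of the joinands does. So $w(a)=w(b)=w(c)=1$ and $w(p)=3$. Next, $w(\{a,b\})=2$ and $w(\{a,p\})=4$. For $\{a,b,p\}$ the only choice is $C=\{a,b,p\}$, so $w(\{a,b,p\})=5$. But $w(1)=3$, since $a\vee b\vee c=1$ and any $C$ with join $1$ must contain $a,b,c$. Note that $w$ is not monotone.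

**Lemma 2.** If $Z\le U\vee V$, $Z\not\le U$, $Z\not\le V$, then there are nonzero $U'\le U$, $V'\le V$ with $Z\le U'\vee V'$ and $w(U')+w(V')\le w(Z)$.

**What this is for.** It says that $Z$ can always afford to be generated from below $U$ and below $V$. This will give the preservation of joins.

*Proof.* Choose $C\subseteq J(L)$ with $\bigvee C=Z$ and $w(C)=w(Z)$. For each $c\in C$ we define $E_c\subseteq J(L)\cap(\downarrow U\cup\downarrow V)$ with $c\le\bigvee E_c$ and $w(E_c)\le w(c)$. If $c\le U$ or $c\le V$, let $E_c=\{c\}$. Otherwise $c\le Z\le U\vee V$, $c\not\le U$, $c\not\le V$, and we let $E_c$ be the set given by Lemma 1 for $q=c$. All its elements $e$ satisfy $c\,D\,e$, so $w(E_c)\le\sum_{e:\,c\,D\,e}w(e)\le w(c)$.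

Let $E=\bigcup_{c\in C}E_c$, $E_U=E\cap\downarrow U$, and $E_V=E\setminus E_U$, so that $E_V\subseteq\downarrow V$. Put $U'=\bigvee E_U\le U$ and $V'=\bigvee E_V\le V$. Then $Z=\bigvee C\le\bigvee E=U'\vee V'$, and
$$w(U')+w(V')\le w(E_U)+w(E_V)=w(E)\le\sum_{c\in C}w(E_c)\le\sum_{c\in C}w(c)=w(Z).$$
If $U'=0$, then $Z\le V'\le V$, and if $V'=0$, then $Z\le U'\le U$; both are excluded. $\square$

## 6. The lattice of closed sets of priced points

We now build $K$. Its points are nonzero elements of $L$ with a price tag. An element may be sold above its weight, up to a uniform ceiling, unless it is an atom of $L$: atoms must stay atoms, so they get a single price.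

Let $N=\max_{X\in L}w(X)$ and
$$\Omega=\{(X,n):X\in L\setminus\{0\},\ w(X)\le n\le N,\ \text{and } n=w(X)\text{ if }X\text{ is an atom of }L\}.$$
This is a finite set, and $n\ge1$ for all $(X,n)\in\Omega$. For $x=(X,i)$ and $y=(Y,j)$ in $\Omega$ put $[x,x]=\{x\}$ and, for $x\ne y$,
$$[x,y]=[y,x]=\{x,y\}\cup\{(Z,n)\in\Omega:Z\le X\vee Y,\ n\ge i+j\}.$$
Call $A\subseteq\Omega$ *closed* if $[x,y]\subseteq A$ for all $x,y\in A$. Intersections of closed sets are closed, and $\Omega$ is closed. So the closed sets form a finite lattice $K$ under inclusion, in which meet is intersection and $A\vee B$ is the least closed set containing $A\cup B$.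

The empty set and all singletons are closed. So the atoms of $K$ are the singletons, and every closed set is the join of its singletons: $K$ is atomistic. A closed set with at least two elements is a join of strictly smaller closed sets, so $J(K)$ consists exactly of the singletons, and $\{q\}_*=\varnothing$ for every $q\in\Omega$.

*Why several prices?* The next section needs the point "$Y\vee V$ at price $j+l$" in $[(Y,j),(V,l)]$. The weight of $Y\vee V$ may be smaller than $j+l$. For example, in $L_3$ with $Y=\{a,b\}$ and $V=\{b,c\}$ we have $w(Y)+w(V)=4$ and $w(Y\vee V)=w(1)=3$. The point $(1,3)$ is not in $[(Y,2),(V,2)]$, but $(1,4)$ is.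

*Example.* For $N_5$ we get $N=2$ and $\Omega=\{(a,1),(b,1),(c,2),(1,2)\}$. Two distinct points generate something new only if their prices sum to at most $2$, so only $[(a,1),(b,1)]$ is larger than a pair, and it is all of $\Omega$. The closed sets are the $12$ subsets that do not contain both $(a,1)$ and $(b,1)$, together with $\Omega$.

*Example.* For $L_3$ the points $(\{a,b\},2)$, $(\{a,c\},2)$, $(\{b,c\},2)$ play the roles of the $y_{ij}$: $(\{a,b\},2)\in[(a,1),(b,1)]$ and $(p,3)\in[(\{a,b\},2),(c,1)]$. Two of them together cost $4$ and cannot generate $(p,3)$.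

## 7. The Peano property

**What this is for.** The sets $[x,y]$ should behave like segments. The property needed is the one suggested by a triangle with vertices $x,y,v$: take $z$ on the side $xy$ and $t$ on the segment $zv$; then the line from $x$ through $t$ meets the side $yv$ in a point $u$. This property makes joins of closed sets easy to describe.

**Lemma 3.** Let $x,y,v,z,t\in\Omega$. If $t\in[z,v]$ and $z\in[x,y]$, then there is $u\in[y,v]$ with $t\in[x,u]$.

*Proof.* First the degenerate cases.

* If $t=z$, take $u=y$: then $t=z\in[x,y]$.
* If $t=v$, take $u=v$: then $t=v\in[x,v]$. This covers the case $z=v$, since then $[z,v]=\{v\}$.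
* If $z=x$, take $u=v$: then $t\in[z,v]=[x,v]$. This covers the case $x=y$, since then $[x,y]=\{x\}$.
* If $z=y$, take $u=t$: then $u\in[z,v]=[y,v]$ and $t\in[x,t]$.

In the remaining case, $t\ne z,v$; $z\ne v$; $z\ne x,y$; $x\ne y$. Write $t=(T,n)$, $z=(Z,k)$, $v=(V,l)$, $x=(X,i)$, $y=(Y,j)$. Now the membership conditions are inequalities: $T\le Z\vee V$ and $k+l\le n$, and $Z\le X\vee Y$ and $i+j\le k$. Hence
$$T\le X\vee Y\vee V,\qquad i+j+l\le n.\tag{2}$$

*Case $y=v$.* Take $u=y\in[y,v]$. By (2), $T\le X\vee Y$ and $i+j\le n$. As $x\ne y$, this gives $t\in[x,y]=[x,u]$.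

*Case $y\ne v$.* Put $U=Y\vee V$, which is nonzero, and $m=j+l$. We check that $u=(U,m)$ is in $\Omega$. By (1), $w(U)\le w(Y)+w(V)\le j+l=m$, and $m\le n\le N$ by (2). If $U$ were an atom of $L$, then $Y=V=U$, since $Y$ and $V$ are nonzero and $\le U$. Since atoms have only one price, $j=l=w(U)$, so $y=v$, which is excluded. Thus $U$ is not an atom of $L$, and $u\in\Omega$. Since $y\ne v$, $U\le Y\vee V$ and $m\ge j+l$, we have $u\in[y,v]$.

If $u\ne x$, then by (2) $T\le X\vee U$ and $i+m\le n$, so $t\in[x,u]$. If $u=x$, then $X=U\ge Y,V$, so (2) gives $T\le X\le X\vee Y$ and $i+j\le n$. As $x\ne y$, we get $t\in[x,y]$, and $y\in[y,v]$ serves as the required point. $\square$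

## 8. Joins in $K$, biatomicity, and acyclicity of $D$

**Lemma 4.** For nonempty closed $A,B$,
$$A\vee B=H:=\bigcup\{[a,b]:a\in A,\ b\in B\}.$$

**What this is for.** It says that one round of generation, with one point from each side, already gives the whole join. Both biatomicity and lower boundedness of $K$ follow from this.

*Proof.* As $A$ and $B$ are nonempty, $A\cup B\subseteq H$. As closed sets containing $a$ and $b$ contain $[a,b]$, $H\subseteq A\vee B$. So it suffices that $H$ is closed. Let $h\in[q,r]$ with $q\in[a,b]$ and $r\in[a',b']$, where $a,a'\in A$ and $b,b'\in B$. We must find $a''\in A$ and $b''\in B$ with $h\in[a'',b'']$. We apply Lemma 3 three times, each time reading the segments in a suitable order.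

* From $h\in[q,r]$ and $q\in[b,a]$ (so $z=q$, $v=r$, $x=b$, $y=a$) we get $s\in[a,r]$ with $h\in[b,s]$.
* From $s\in[r,a]$ and $r\in[b',a']$ (so $z=r$, $v=a$, $x=b'$, $y=a'$) we get $a''\in[a',a]$ with $s\in[b',a'']$. As $A$ is closed, $a''\in A$.
* From $h\in[s,b]$ and $s\in[a'',b']$ (so $z=s$, $v=b$, $x=a''$, $y=b'$) we get $b''\in[b',b]$ with $h\in[a'',b'']$. As $B$ is closed, $b''\in B$.

Hence $h\in H$. $\square$

**Step 1: $K$ is biatomic.** Let $\{p\}$ be an atom of $K$ with $\{p\}\subseteq A\vee B$ and $A,B\ne\varnothing$. By Lemma 4 there are $a\in A$, $b\in B$ with $p\in[a,b]\subseteq\{a\}\vee\{b\}$. The atoms $\{a\}\subseteq A$ and $\{b\}\subseteq B$ are as required.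

**Step 2: $K$ is lower bounded.** We show that $D$ strictly lowers the price. Let $p=(P,n)$ and $q=(Q,k)$ be distinct points of $\Omega$ with $\{p\}\,D\,\{q\}$ in $K$. Since $\{q\}_*=\varnothing$, there is a closed set $A$ with $p\in\{q\}\vee A$ and $p\notin A$. If $A$ were empty, then $p\in\{q\}$, contrary to $p\ne q$. So Lemma 4 applies to $\{q\}$ and $A$: there is $y=(Y,j)\in A$ with $p\in[q,y]$. Here $p\ne q$, and $p\ne y$ because $p\notin A$. Also $q\ne y$, since otherwise $[q,y]=\{q\}$ and $p=q$. So $p$ is in $[q,y]$ by the price condition, and $n\ge k+j>k$. We have shown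
$$\{(P,n)\}\,D\,\{(Q,k)\}\ \Longrightarrow\ n>k.\tag{3}$$
Since $J(K)$ consists of the singletons, $D$ has no cycles on $J(K)$, and $K$ is lower bounded.

## 9. The embedding of $L$, and the end of the proof of Theorem A

For $U\in L$ let
$$f(U)=\{(X,n)\in\Omega:X\le U\}.$$
We check the required properties one after the other.

**$f(U)$ is closed.** If $x=(X,i)$ and $y=(Y,j)$ are in $f(U)$ and $(Z,n)\in[x,y]$, then $Z\le X\vee Y\le U$.

**Bounds and atoms.** We have $f(0)=\varnothing$ and $f(1)=\Omega$, the least and greatest elements of $K$. If $p$ is an atom of $L$, the only nonzero $X\le p$ is $p$ itself, which has only one price. So $f(p)=\{(p,w(p))\}$, an atom of $K$.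

**Meets.** $X\le U\wedge V$ holds if and only if $X\le U$ and $X\le V$, so $f(U\wedge V)=f(U)\cap f(V)$.

**Injectivity.** If $U\not\le V$, then $U\ne0$ and $(U,w(U))\in f(U)\setminus f(V)$.

**Joins.** Since $f$ is order-preserving, $f(U)\vee f(V)\subseteq f(U\vee V)$. Conversely, let $(Z,n)\in f(U\vee V)$. If $Z\le U$ or $Z\le V$, then $(Z,n)\in f(U)\cup f(V)$. Otherwise Lemma 2 gives nonzero $U'\le U$, $V'\le V$ with $Z\le U'\vee V'$ and $w(U')+w(V')\le w(Z)$. The points $x=(U',w(U'))$ and $y=(V',w(V'))$ are in $\Omega$, with $x\in f(U)$ and $y\in f(V)$. They are distinct: $U'=V'$ would give $Z\le U'\le U$. Since $Z\le U'\vee V'$ and $n\ge w(Z)\ge w(U')+w(V')$, we get $(Z,n)\in[x,y]\subseteq f(U)\vee f(V)$.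

Together with Section 8, this proves Theorem A, and the answer to the problem is yes. $\blacksquare$

*Example.* For $N_5$ we obtain $f(a)=\{(a,1)\}$, $f(b)=\{(b,1)\}$, $f(c)=\{(a,1),(c,2)\}$ and $f(1)=\Omega$. Indeed $f(a)\vee f(b)=\Omega$ and $f(c)\cap f(b)=\varnothing$. The element $c$, which was join-irreducible but not an atom, has become a join of two atoms of a thirteen-element lattice.

## 10. Sublattices of finite lower bounded lattices: proof of Theorem B

(i)$\Rightarrow$(iii) is Theorem A, and (iii)$\Rightarrow$(ii) is trivial. For (ii)$\Rightarrow$(i), identify $L$ with its image. We show that *a sublattice $L$ of a finite lower bounded lattice $K$ is lower bounded*. The plan is to choose a rank on $J(K)$ that decreases along $D$, transport it to $J(L)$, and show that a cycle in $L$ would force two of its members to coincide.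

**Step 1: a transported rank.** Since $D$ is acyclic on the finite set $J(K)$, choose $\rho\colon J(K)\to\mathbb N$ such that $e\,D\,c$ implies $\rho(c)<\rho(e)$. For $p\in J(L)$ let $p_*$ be its lower cover in $L$, and put
$$M(p)=\{e\in J(K):e\le p,\ e\not\le p_*\},\qquad m(p)=\min\rho[M(p)].$$
The set $M(p)$ is nonempty, since otherwise $p$, a join of elements of $J(K)$, would be $\le p_*$. The elements of $M(p)$ represent $p$ in the following sense:
$$\text{if } e\in M(p),\ y\in L \text{ and } e\le y,\ \text{ then } p\le y.\tag{4}$$
Indeed, $p\wedge y\in L$ and $e\le p\wedge y$. If $p\wedge y<p$, then $p\wedge y\le p_*$ and so $e\le p_*$, which is false.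

**Step 2: how $M$ behaves along $D$.** *Claim.* Let $p\,D\,q$ in $L$ and $e\in M(p)$. Then $e\in M(q)$, or some $c\in M(q)$ has $\rho(c)<\rho(e)$.

*Proof of the claim.* Let $x\in L$ with $p\le q\vee x$ and $p\not\le q_*\vee x$. Then $e\le p\le q\vee x$, and $e\not\le q_*\vee x$ by (4). In particular $e\not\le x$ and $e\not\le q_*$. If $e\le q$, then $e\in M(q)$. If $e\not\le q$, then Lemma 1, applied in $K$ to $e\le q\vee x$, gives $C\subseteq J(K)\cap(\downarrow q\cup\downarrow x)$ with $e\le\bigvee C$ and $e\,D\,c$ for all $c\in C$. If every $c\in C$ satisfied $c\le q_*$ or $c\le x$, then $e\le q_*\vee x$, a contradiction. So some $c\in C$ satisfies $c\not\le q_*$ and $c\not\le x$, hence $c\le q$. Thus $c\in M(q)$, and $\rho(c)<\rho(e)$ since $e\,D\,c$. This proves the claim.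

**Step 3: no cycles.** Applying the claim to an $e\in M(p)$ with $\rho(e)=m(p)$, we see that $p\,D\,q$ implies $m(q)\le m(p)$. Suppose $p_0\,D\,p_1\,D\cdots D\,p_n\,D\,p_0$ in $L$ with $n\ge1$. Then $m$ is constant on the cycle. Choose $e\in M(p_0)$ with $\rho(e)=m(p_0)=m(p_1)$. No $c\in M(p_1)$ has $\rho(c)<\rho(e)$, so $e\in M(p_1)$ by the claim. Now $e\in M(p_0)$ and $e\le p_1$ give $p_0\le p_1$ by (4), and $e\in M(p_1)$ and $e\le p_0$ give $p_1\le p_0$. So $p_0=p_1$, whereas $p_0\,D\,p_1$ requires them to be distinct. Hence $D$ has no cycle on $J(L)$, and $L$ is lower bounded. $\blacksquare$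

## 11. How long the $D$-chains in $K$ must be

The *length* of a $D$-chain is the number of its steps; the $D$-depth of a finite lower bounded lattice is the greatest length of a $D$-chain in it.

**Theorem C.** In Theorem A one can arrange that every chain $f(p)\,D\,p_1\,D\cdots D\,p_m$ in $K$ starting at the image of an atom $p$ of $L$ has $m\le w(p)-1$, where $w$ is the weight defined in Section 5. For each $k\ge2$ there is a finite atomistic lower bounded lattice $L_k$, with no $D$-chain $q_0\,D\,q_1\,D\,q_2$ in $L_k$, and an atom $p$ of $L_k$ with $w(p)=k$, such that every atom-preserving embedding $f$ of $L_k$ into a finite biatomic lower bounded lattice admits a $D$-chain of length exactly $k-1$ starting at $f(p)$. So the bound is attained, and the $D$-depth needed for $K$ is not bounded in terms of the $D$-depth of $L$.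

**Step 1: the upper bound.** In the lattice $K$ constructed above, $f(p)=\{(p,w(p))\}$ for an atom $p$ of $L$. By (3), the price strictly decreases along $D$, and it is always at least $1$. A chain with $m$ steps starting at price $w(p)$ therefore has $w(p)-m\ge1$, that is, $m\le w(p)-1$.

**Step 2: the lattices $L_k$.** These generalize the lattice of Section 1. For $k\ge2$ let $L_k$ consist of all subsets $X$ of $\{c_1,\dots,c_k,p\}$ such that $\{c_1,\dots,c_k\}\subseteq X$ implies $p\in X$. This condition is preserved by intersections and holds for the full set. So $L_k$ is a lattice with meet equal to intersection, and $X\vee Y$ is $X\cup Y$, with $p$ added if all the $c_i$ are in $X\cup Y$. As $k\ge2$, all singletons are in $L_k$. Hence $L_k$ is atomistic, and its join-irreducibles are the singletons.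

We determine $D$. If $c_i\in\{q\}\vee X$ with $q\ne c_i$, then $c_i\in X$, because only $p$ is ever added. So $c_i$ has no $D$-successor. On the other hand, let $X=\{c_j:j\ne i\}$. This is in $L_k$, does not contain $p$, and satisfies $p\in\{c_i\}\vee X$. So $p\,D\,c_i$. The $D$-relations are exactly $p\,D\,c_i$ for $1\le i\le k$. Therefore $L_k$ is lower bounded, has no chain $q_0\,D\,q_1\,D\,q_2$, and has $w(c_i)=1$ and $w(p)=k$. By Step 1, the lattice $K$ constructed for $L_k$ has no $D$-chain from $f(p)$ longer than $k-1$.

**Step 3: biatomicity forces a chain.** Let $f$ be any atom-preserving embedding of $L_k$ into a finite biatomic lower bounded lattice $K$. In $K$ the elements $f(p),f(c_1),\dots,f(c_k)$ are atoms. We have $f(p)\le f(c_1)\vee\cdots\vee f(c_k)$, while $f(p)$ is below no join of a proper subfamily, because in $L_k$ the atom $p$ is not below the corresponding join. (For the empty subfamily, use $f(0)=0$.) So it suffices to prove the following, for finite $K$, by induction on $k\ge1$: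

> If $p,c_1,\dots,c_k$ are atoms of a biatomic lattice $K$, $p\le c_1\vee\cdots\vee c_k$, and $p\not\le\bigvee_{i\in I}c_i$ for every $I\subsetneq\{1,\dots,k\}$, then there is a chain $p=y_0\,D\,y_1\,D\cdots D\,y_{k-1}$ in $K$.

For $k=1$ the chain consists of $p$ alone. Let $k\ge2$. Apply biatomicity to $p\le a\vee b$ with $a=c_1\vee\cdots\vee c_{k-1}$ and $b=c_k$. The only atom below $c_k$ is $c_k$, so there is an atom $y\le c_1\vee\cdots\vee c_{k-1}$ with $p\le y\vee c_k$. Since $p\not\le c_1\vee\cdots\vee c_{k-1}$, we have $p\ne y$. Since $y$ is an atom, $y_*=0$, and $y_*\vee c_k=c_k$. The hypothesis with $I=\{k\}$, a proper subset as $k\ge2$, gives $p\not\le c_k$. So $p\,D\,y$.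

It remains to see that $y$ satisfies the hypothesis with $c_1,\dots,c_{k-1}$. We have $y\le c_1\vee\cdots\vee c_{k-1}$. If $y\le\bigvee_{i\in I}c_i$ for some $I\subsetneq\{1,\dots,k-1\}$, then $p\le y\vee c_k\le\bigvee_{i\in I\cup\{k\}}c_i$ with $I\cup\{k\}\subsetneq\{1,\dots,k\}$, contradicting the hypothesis on $p$. So the induction hypothesis gives a chain of length $k-2$ starting at $y$, and prepending $p\,D\,y$ gives a chain of length $k-1$ starting at $p$.

**Step 4: conclusion.** For $L_k$ and the lattice $K$ of Theorem A, Steps 2 and 3 show that the longest $D$-chain starting at $f(p)$ has length exactly $k-1=w(p)-1$, so the bound is attained. Every $L_k$ has $D$-depth $1$, while by Step 3 every finite biatomic lower bounded lattice that receives $L_k$ by an atom-preserving embedding has $D$-depth at least $k-1$. So the $D$-depth needed for $K$ is not bounded in terms of the $D$-depth of $L$. $\blacksquare$
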